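\title{The logarithmic mean of linear combinations of Hecke $L$-functions near the critical line}

\begin{abstract}
Let $F_J(s)=\sum_{j\le J}b_jL(s,\chi_j)$ be a linear combination of inequivalent Hecke $L$-functions attached to ideal class characters of an imaginary quadratic field, for instance an Epstein zeta function. For $J\ge2$, $0<\theta<1$ and $\sigma_T=\frac12+(\log T)^{-\theta}$ we prove unconditionally that the mean of $\log|F_J(\sigma_T+it)|$ over $T\le t\le 2T$ equals the corresponding expectation in the random Euler product model, up to an error $O((\log T)^{-\eta})$ for every $\eta<1-\theta$. This proves a conjecture stated in a paper of Y.~Lee. The joint characteristic function of the logarithms of the $L(s,\chi_j)$ is computed up to frequency about $(\log T)^{(1-\theta)/2}$, the function $\log|\sum b_je^{z_j}|$ is smoothed at the dual scale by a radial kernel, and the very small values of $F_J$ are controlled by sampling at many nearby points at once.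
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Linear combinations of Hecke $L$-functions}

Let $K$ be an imaginary quadratic field of discriminant $D$, and let $\mathcal N$ denote the norm of ideals. An \emph{ideal class character} is a character $\chi$ of the class group of $K$, viewed as a completely multiplicative function on nonzero ideals that equals $1$ on principal ideals. Its Hecke $L$-function is
\[
L(s,\chi)=\sum_{\mathfrak n}\frac{\chi(\mathfrak n)}{\mathcal N(\mathfrak n)^s}=\prod_{\mathfrak p}\Big(1-\frac{\chi(\mathfrak p)}{\mathcal N(\mathfrak p)^s}\Big)^{-1}\qquad(\Re s>1),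
\]
continued analytically to $\mathbb C$ except for a simple pole at $s=1$ when $\chi=1$. An ideal $\mathfrak n$ and its conjugate $\bar{\mathfrak n}$ have the same norm and $\mathfrak n\bar{\mathfrak n}$ is principal, so $\chi(\bar{\mathfrak n})=\overline{\chi(\mathfrak n)}$ and $L(s,\chi)=L(s,\bar\chi)$. We therefore call characters $\chi_1,\dots,\chi_J$ \emph{inequivalent} if $\chi_j\ne\chi_l$ and $\chi_j\neq\bar\chi_l$ for $j\ne l$. Given inequivalent $\chi_1,\dots,\chi_J$ and nonzero complex numbers $b_1,\dots,b_J$ with $|b_1|^2+\dots+|b_J|^2=1$, put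
\[
L_j(s)=L(s,\chi_j),\qquad F_J(s)=\sum_{j=1}^Jb_jL_j(s).
\]
The Epstein zeta function $E(s,Q)=\sum_{(x,y)\ne(0,0)}Q(x,y)^{-s}$ of a positive definite integral binary quadratic form $Q$ of fundamental discriminant $D$ is of this form up to a constant factor: it is a multiple of the sum of $\mathcal N(\mathfrak n)^{-s}$ over one ideal class, and the indicator function of a class is a combination of class characters. If the class number is $2$ and $\chi$ is the nontrivial character, the indicator of the principal class is $\frac12(1+\chi)$, and the principal form leads to $L(s,1)+L(s,\chi)$, with $J=2$.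

The quantity studied here is the mean of $\log|F_J|$ on a vertical segment. It measures the zeros to the right of the segment. If $F_J$ has no zeros in $\Re s\ge\sigma_0$ and $\sigma<\sigma_0$, Littlewood's lemma expresses $2\pi\sum(\beta-\sigma)$, summed over the zeros $\beta+i\gamma$ with $\beta>\sigma$ and $T<\gamma<2T$, as
\[
\int_T^{2T}\log|F_J(\sigma+it)|\,dt-\int_T^{2T}\log|F_J(\sigma_0+it)|\,dt
\]
plus integrals of $\arg F_J$ along the two horizontal sides of the rectangle.

\subsection{The random model and the main theorem}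

For positive integers $N_1,N_2$ the mean of $(N_1/N_2)^{-it}$ over $T\le t\le2T$ tends to $1$ if $N_1=N_2$ and to $0$ otherwise. By unique factorization these are exactly the mixed moments of independent random variables $X(p)$, one for each rational prime $p$, uniformly distributed on the unit circle. So the numbers $p^{-it}$ imitate the $X(p)$, and one is led to put $X(p^k)=X(p)^k$ and
\[
L_j(s:X)=\prod_{\mathfrak p}\Big(1-\frac{\chi_j(\mathfrak p)X(\mathcal N(\mathfrak p))}{\mathcal N(\mathfrak p)^s}\Big)^{-1},\qquad F_J(s:X)=\sum_{j=1}^Jb_jL_j(s:X).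
\]
Almost surely these products, taken in order of increasing norm, converge for $\Re s>\frac12$ (Section~\ref{sec:model}). The natural guess is that the mean of $\log|F_J(\sigma+it)|$ is close to $\mathbb E\log|F_J(\sigma:X)|$. On the line $\sigma=\frac12+r$ the weight $p^{-2\sigma}=p^{-1}e^{-2r\log p}$ shows that the primes up to about $e^{1/r}$ matter, while the mean of $(N_1/N_2)^{-it}$ is guaranteed to be small only when $N_1$ and $N_2$ are small compared with $T$. With $r=(\log T)^{-\theta}$, the range in which $e^{1/r}$ is smaller than every power of $T$ is $\theta<1$.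

For $J=1$ the guess is easy to confirm, because $\log|F_1|=\log|b_1|+\Re\log L_1$ is linear in the numbers $p^{-ikt}$ and both sides are essentially $\log|b_1|$ (Remark~\ref{rem:J1}). For $J\ge2$ the function $\log|F_J|$ depends nonlinearly on the vector $(\log L_j)_j$ and is singular wherever the terms $b_jL_j$ cancel. The following is conjectured in \cite{Lee}: \emph{if $J>1$, $0<\theta<1$ and $\sigma_T=\frac12+(\log T)^{-\theta}$, then there is $\eta>0$ such that, as $T\to\infty$,}
\begin{equation}\label{eq:main}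
\frac1T\int_T^{2T}\log|F_J(\sigma_T+it)|\,dt=\mathbb E\big[\log|F_J(\sigma_T:X)|\big]+O\big((\log T)^{-\eta}\big).
\end{equation}
As stated in \cite{Lee}, this holds for $J=2$ and $0<\theta<1/13$, with any $\eta<(1-13\theta)/4$. We prove the conjecture in full.

\begin{theorem}\label{thm:main}
Let $K$, $\chi_1,\dots,\chi_J$, $b_1,\dots,b_J$ and $F_J$ be as above, with $J\ge2$. Let $0<\theta<1$ and $\sigma_T=\frac12+(\log T)^{-\theta}$. Then \eqref{eq:main} holds for every $\eta<1-\theta$.
\end{theorem}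

The theorem is unconditional. The normalization $\sum|b_j|^2=1$ plays no role, since multiplying all $b_j$ by a constant adds the same number to both sides of \eqref{eq:main}.

Section~\ref{sec:idea} shows the ideas on the smallest cases; nothing in it is used later. Section~\ref{sec:background} fixes the parameters and collects standard facts. Sections~\ref{sec:zeros} and~\ref{sec:short} reduce $\log L_j$ to short sums over prime powers, Section~\ref{sec:char} computes their distribution, Section~\ref{sec:f} studies the function $\log|\sum b_je^{z_j}|$, Section~\ref{sec:blocks} treats the small values of $F_J$, and Section~\ref{sec:proof} assembles the proof.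

\section{The method in the smallest cases}\label{sec:idea}

Write $\mathcal L=\log T$, $r=\mathcal L^{-\theta}$, $\sigma=\frac12+r$. For most $t$ the vector $\ell(t)=(\log L_j(\sigma+it))_{j\le J}\in\mathbb C^J$ is well defined; let $\ell(X)$ be its random counterpart. With
\[
\Phi(z)=\sum_{j=1}^Jb_je^{z_j},\qquad f=\log|\Phi|,
\]
the theorem says that the mean of $f(\ell(t))$ is close to $\mathbb Ef(\ell(X))$. It is thus a comparison of two distributions on $\mathbb C^J$ against one unbounded test function.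

\subsection{The resolution at which the distribution is known}

The vector $\ell(t)$ is very well approximated by sums over prime powers up to $Y^2$, where $\log Y$ is slightly larger than $1/r$. The $k$-th power of such a sum involves integers up to $Y^{2k}$, so its moments agree with those of the model for $k$ up to almost $r\mathcal L$. In the Taylor series of $e^{i\langle u,\ell\rangle}$ the term of order $2k$ has mean of size roughly $(|u|^2/k)^k$, so the series can be cut once $k$ exceeds $|u|^2$. The two characteristic functions therefore agree for $|u|\le U$, where $U^2$ is slightly smaller than $r\mathcal L=\mathcal L^{1-\theta}$. Consequently the two distributions give the same integral to $f*\mathcal K_U$, if $\mathcal K_U(x)=U^{2J}\mathcal K(Ux)$ and the Fourier transform of $\mathcal K$ is supported in the unit ball. The error term of the theorem is the cost of replacing $f$ by $f*\mathcal K_U$, and we want it to be about $U^{-2}$.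

\subsection{The cost of smoothing a logarithmic singularity}\label{sec:toy1}

Let $J=2$, $\zeta=z_2-z_1$ and $b_2e^{\zeta_0}=-b_1$. Then $f(z)=\Re z_1+\log|b_1|+\log|1-e^{\zeta-\zeta_0}|$, so near $\zeta_0$ the function $f$ is $\log|\zeta-\zeta_0|$ plus a harmonic function. The model case is $\log|\zeta|$ on $\mathbb C$ with a radial kernel $\mathcal K\ge0$ of total mass $1$. The mean of $w\mapsto\log|\zeta-w|$ over the circle $|w|=R$ is $\log\max(|\zeta|,R)$ by Jensen's formula, hence
\[
\int\log|\zeta-w|\,\mathcal K_U(w)\,dw-\log|\zeta|=\int\log^+\frac{|w|}{|\zeta|}\,\mathcal K_U(w)\,dw .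
\]
The part of the kernel in $|w|\le|\zeta|$ costs nothing. Since $\int_{\mathbb C}\log^+(|w|/|\zeta|)\,d\zeta=2\pi\int_0^{|w|}x\log(|w|/x)\,dx=\frac\pi2|w|^2$, the $L^1$ norm in $\zeta$ of the difference is exactly $\frac\pi2U^{-2}\int|w|^2\mathcal K(w)\,dw$. For a random $\zeta$ with bounded density, smoothing costs $O(U^{-2})$. This settles the model side, where the density is bounded.

On the side of $t$ we know less. Characteristic functions up to frequency $U$ tell us that a disc of radius $1/U$ has mass $O(U^{-2})$. This suffices for the region $|\zeta|\ge1/U$, but it does not say where in the disc $|\zeta|<1/U$ the mass sits: mass $U^{-2}$ placed at $|\zeta|=e^{-U^2}$ contributes $-1$ to the mean of $\log|\zeta|$. General function theory bounds $\log|F_J|$ by $\mathcal L$ in mean (Lemma~\ref{lem:crude}), and $\mathcal LU^{-2}$ exceeds $\mathcal L^{\theta}$. This is the main difficulty.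

\subsection{Sampling at several points}\label{sec:toy2}

The bound $\mathcal L$ comes from Jensen's formula on discs of radius about $1$. On a disc of radius comparable to $r$ around $\sigma+it$, which stays to the right of the critical line, the $\log L_j$ are typically at most $W=\mathcal L^\varepsilon$, and Jensen's formula gives the bound $W$ in place of $\mathcal L$, \emph{provided} that $F_J$ is not too small, relative to its largest term, at the center. So we must show that almost every interval of length about $r$ contains a point of relative size at least $1/U$, and ``almost every'' must be strong enough to absorb the factor $\mathcal L$. One point is small with probability about $U^{-2}$, which is not enough. But if $F_J$ is small throughout the interval, it is small at $m$ points $t+\tau_1,\dots,t+\tau_m$ at once, and if the joint distribution of the $m$ vectors $\ell(t+\tau_h)$ has bounded density at resolution $1/U$, this has probability about $U^{-2m}$, with $m$ arbitrary.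

The values at nearby points are strongly correlated, so we must see why the joint density is bounded. Take one function $L_j$ and two points at distance $\tau=ar$, with $a>0$ fixed, and let $\lambda_j(p)$ be the $p$-th coefficient of $L_j$. The primes in $(e^{1/r},e^{2/r}]$ contribute to $\bar u_1\log L_j(\sigma:X)+\bar u_2\log L_j(\sigma+i\tau:X)$ a term whose variance is $\sum_p\lambda_j(p)^2p^{-2\sigma}|\bar u_1+\bar u_2p^{-i\tau}|^2$ to first order. By the prime ideal theorem and the substitution $p=e^{y/r}$ this is asymptotically a fixed positive multiple of $\int_1^2|\bar u_1+\bar u_2e^{-iay}|^2w(y)\,dy$ with $w(y)=e^{-2y}/y$. This Hermitian form has eigenvalues $A\pm|G|$, where $A=\int_1^2w$ and $G=\int_1^2w(y)e^{-iay}dy$, and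
\[
A^2-|G|^2=\int_1^2\!\!\int_1^2w(y)w(y')\big(1-\cos a(y-y')\big)\,dy\,dy'>0 .
\]
The form is positive definite with a constant that does not depend on $r$, and the characteristic function has Gaussian decay in every direction. The constant tends to $0$ with $a$. Thus $r$ is the scale below which this independence is lost, and it is also the radius of the discs that fit between $\Re s=\frac12$ and $\Re s=\sigma$. The proof works because the two scales agree up to constants.

\section{Conventions and background}\label{sec:background}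

\subsection{Parameters}

Fix $\eta<1-\theta$ and a number $\varepsilon$ with
\[
0<\varepsilon\le\frac{1-\theta}{16J},\qquad(2J+4)\varepsilon\le1-\theta-\eta .
\]
Implied constants may depend on $K$, $\theta$, the $\chi_j$, the $b_j$ and $\varepsilon$; further dependences are indicated by subscripts. The letters $C,c$ denote positive constants that may change from line to line, and $T$ is sufficiently large. Put $\mathcal L=\log T$ and
\[
r=\mathcal L^{-\theta},\quad\sigma=\tfrac12+r,\quad Y=e^{(\log\mathcal L)^2/r},\quad\nu=\lfloor r\mathcal L^{1-\varepsilon}\rfloor,\quad U=(r\mathcal L^{1-2\varepsilon})^{1/2},\quad W=\mathcal L^\varepsilon .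
\]
Here $Y$ is the length of the prime sums, $2\nu$ the number of moments we compute, $U$ the largest frequency we reach, and $W$ the typical upper bound for $|\log L_j|$. Because $\theta+2\varepsilon<1$,
\begin{equation}\label{eq:sizes}
\nu\ge\mathcal L^c,\quad\mathcal L^c\le U\le\mathcal L^{1/2},\quad\frac{U^2}\nu\le2\mathcal L^{-\varepsilon},\quad\nu\log Y\le\mathcal L^{1-\varepsilon}(\log\mathcal L)^2,\quad\log\log Y\ll\log\mathcal L ,
\end{equation}
and since $2J+2\le3J$ gives $(2J+2)\varepsilon\le\frac3{16}(1-\theta)$,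
\begin{equation}\label{eq:WU}
W^{2J}U^{-2}=\mathcal L^{(2J+2)\varepsilon-(1-\theta)}\le\mathcal L^{-(1-\theta)/2}.
\end{equation}
A quantity is \emph{negligible} if it is $O_A(\mathcal L^{-A})$ for every $A>0$, uniformly in the other variables in their stated ranges. A negligible quantity times a fixed power of $\mathcal L$ is negligible. A quantity that is $\ll_k\mathcal L^{C-ck}$ for every fixed integer $k$, with $C,c$ independent of $k$, is negligible; most of our negligible bounds arise in this way. A subset of $[T,2T]$ has \emph{negligible relative measure} if its measure divided by $T$ is negligible.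

\subsection{Hecke $L$-functions}

Group the Euler product by rational primes $p$. If $p=\mathfrak p\bar{\mathfrak p}$ splits, put $(\alpha,\alpha')=(\chi_j(\mathfrak p),\overline{\chi_j(\mathfrak p)})$. If $p$ is inert, the ideal $(p)$ is principal of norm $p^2$; put $(\alpha,\alpha')=(1,-1)$. If $p=\mathfrak p^2$ ramifies, then $\chi_j(\mathfrak p)=\pm1$; put $(\alpha,\alpha')=(\chi_j(\mathfrak p),0)$. In each case the factor of $L_j(s)$ at $p$ is $(1-\alpha p^{-s})^{-1}(1-\alpha'p^{-s})^{-1}$ with $|\alpha|,|\alpha'|\le1$. Hence, for $\Re s>1$,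
\[
L_j(s)=\sum_na_j(n)n^{-s},\qquad\frac1{L_j(s)}=\sum_n\mu_j(n)n^{-s},\qquad\log L_j(s)=\sum_n\beta_j(n)n^{-s},
\]
with $|a_j(n)|,|\mu_j(n)|\le d(n)$, the divisor function, and with $\beta_j$ supported on prime powers,
\[
\beta_j(p^k)=\frac{\alpha^k+\alpha'^k}k\in\mathbb R,\qquad|\beta_j(p^k)|\le\frac2k .
\]
Put $\lambda_j(p)=\beta_j(p)=a_j(p)$; it vanishes for inert $p$.

Hecke's functional equation reads $L(s,\chi)=\Psi(s)L(1-s,\bar\chi)$ with $\Psi(s)=(\sqrt{|D|}/2\pi)^{1-2s}\Gamma(1-s)/\Gamma(s)$, and Stirling's formula gives $|\Psi(x+iy)|\asymp|y|^{1-2x}$ for bounded $x$ and $|y|\ge1$. In every vertical strip $L_j(s)\ll(|\Im s|+2)^C$ for $|s-1|\ge\frac12$, and $L_j$ has $O(\log(|t|+2))$ zeros with ordinate in $[t,t+1]$. Landau's prime ideal theorem for a class character $\psi$ states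
\[
\sum_{\mathcal N\mathfrak p\le x}\psi(\mathfrak p)\log\mathcal N\mathfrak p=1_{\psi=1}\,x+O\big(x/\log^2x\big)\qquad(x\ge2).
\]
It implies that the sequences $\lambda_j$ are orthogonal on the primes, and this is the only place where inequivalence is used.

\begin{lemma}\label{lem:orth}
Let $\kappa_j=2$ if $\chi_j$ is real and $\kappa_j=1$ otherwise. For $x\ge2$,
\[
\sum_{p\le x}\lambda_j(p)\lambda_l(p)\log p=\kappa_j1_{j=l}\,x+O\big(x/\log^2x\big).
\]
\end{lemma}

\begin{proof}
For split $p=\mathfrak p\bar{\mathfrak p}$, expanding $(\chi_j+\bar\chi_j)(\chi_l+\bar\chi_l)$ at $\mathfrak p$ and using $\chi(\bar{\mathfrak p})=\overline{\chi(\mathfrak p)}$ gives $\lambda_j(p)\lambda_l(p)=\sum_{\mathfrak q\mid p}\big(\chi_j\chi_l(\mathfrak q)+\chi_j\bar\chi_l(\mathfrak q)\big)$. Inert $p$ contribute $0$ to our sum, and the finitely many ramified $p$ contribute $O(1)$. In Landau's sum the inert primes (norm $p^2\le x$) and the ramified ones contribute $O(\sqrt x)$. So our sum is $x(1_{\chi_j\chi_l=1}+1_{\chi_j=\chi_l})+O(x/\log^2x)$.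 For $j\ne l$ both indicators vanish by inequivalence; for $j=l$ they add up to $\kappa_j$.
\end{proof}

Without inequivalence two of the $L_j$ coincide: the vector $(\log L_j)_j$ then lies in a proper subspace, so it has no density, and $F_J$ may vanish identically. With it, $F_J$ is bounded away from $0$ far to the right. Indeed, let $a(n)=\sum_jb_ja_j(n)$. Since the $\lambda_j(p)$ are real, Lemma~\ref{lem:orth} gives $\sum_{p\le x}|a(p)|^2\log p\sim x\sum_j\kappa_j|b_j|^2$, so $a\not\equiv0$. If $n_0$ is the least $n$ with $a(n)\ne0$, then $n_0^sF_J(s)-a(n_0)=\sum_{n>n_0}a(n)(n_0/n)^s\to0$ uniformly as $\Re s\to\infty$. Hence there are $\sigma_0\ge2$ and $c>0$ with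
\begin{equation}\label{eq:right}
c\le|F_J(\sigma_0+it)|\le c^{-1}\qquad(t\in\mathbb R).
\end{equation}

\subsection{The random Euler products}\label{sec:model}

Extend $X$ to all positive integers by complete multiplicativity. By independence and $\mathbb EX(p)^k=0$ for $k\in\mathbb Z\setminus\{0\}$, the $X(n)$ are orthonormal: $\mathbb EX(N_1)\overline{X(N_2)}=1_{N_1=N_2}$. Put
\[
\ell_j(s:X)=\sum_n\beta_j(n)X(n)n^{-s}.
\]
The terms $n=p^k$ with $k\ge2$ converge absolutely for $\Re s>\frac12$. Kolmogorov's theorem says that a series of independent centered random variables whose variances have a finite sum converges almost surely. So almost surely $\sum_p\lambda_j(p)X(p)p^{-s}$ converges at all the points $s=\frac12+\frac1q$, $q\in\mathbb N$, and a Dirichlet series that converges at a point is holomorphic in the half-plane to its right. Thus almost surely $\ell_j(\cdot:X)$ is holomorphic in $\Re s>\frac12$. The factor of $L_j(s:X)$ at $p$ is $(1-\alpha X(p)p^{-s})^{-1}(1-\alpha'X(p)p^{-s})^{-1}$; for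 inert $p$ this is $(1-X(p)^2p^{-2s})^{-1}$, in accordance with $X(\mathcal N\mathfrak p)=X(p)^2$. Therefore $L_j(s:X)=e^{\ell_j(s:X)}$.

\subsection{Analytic tools}

We use the following standard facts.

\emph{Gamma function.} For $-\frac9{10}\le\Re w\le2$ we have $|\Gamma(w)|=|\Gamma(w+1)/w|\ll1/|w|$ if $|\Im w|\le1$, and $|\Gamma(w)|\ll e^{-|\Im w|}$ if $|\Im w|\ge1$ by Stirling's formula. Hence $\int_{\mathbb R}|\Gamma(-\delta+iv)|\,dv\ll\log(2/\delta)$ for $0<\delta\le\frac9{10}$. Also $e^{-x}=\frac1{2\pi i}\int_{\Re w=2}\Gamma(w)x^{-w}dw$ for $x>0$.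

\emph{Divisor and prime sums.} Let $d_k(n)$ be the $n$-th coefficient of $\zeta(s)^k$. Then $d_k(n)^2\le d_{k^2}(n)$, so $\sum_nd_k(n)^2n^{-1-\delta}\le\zeta(1+\delta)^{k^2}\ll_k\delta^{-k^2}$ for $0<\delta\le1$. Similarly $\sum_pp^{-1-\delta}\le\log\zeta(1+\delta)\ll\log(2/\delta)$. Taking $\delta=1/\log x$ gives $\sum_{n\le x}d_k(n)^2/n\ll_k(\log x)^{k^2}$ and $\sum_{p\le x}1/p\ll\log\log x$ for $x\ge3$.

\emph{Mean values (Montgomery--Vaughan).} For finite, and hence for absolutely convergent, sums and all real $H$,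
\begin{equation}\label{eq:MV}
\int_H^{H+T}\Big|\sum_nc_nn^{-it}\Big|^2dt\ll\sum_n|c_n|^2(T+n).
\end{equation}

\emph{Function theory.} Let $g$ be holomorphic near the disc $|s-s'|\le R$. The sub-mean value inequality states $|g(s')|^q\le(\pi R^2)^{-1}\iint_{|s-s'|\le R}|g|^q$ for $q>0$. The Borel--Carath\'eodory theorem states, for $R'<R$,
\[
\max_{|s-s'|\le R'}|g|\le\frac{2R'}{R-R'}\max_{|s-s'|\le R}\Re g+\frac{R+R'}{R-R'}|g(s')|.
\]
Jensen's formula implies that if $|g|\le e^H|g(s')|\neq0$ on the disc, then $g$ has at most $H/\log(1/\alpha)$ zeros in $|s-s'|\le\alpha R$, for $0<\alpha<1$. Harnack's inequality states that a harmonic function $v\ge0$ in $|s|<R$ satisfies $v(s)\le\frac{R+|s|}{R-|s|}v(0)$.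

\subsection{Local factorization and a crude mean square}

Lower bounds for $|F_J|$ will always come from the next lemma: an upper bound on a disc and a lower bound at its center determine $\log|g|$ up to the contribution of a controlled number of zeros.

\begin{lemma}\label{lem:jensen}
Let $0<\alpha_1<\alpha_2<1$ and $H\ge1$. Let $g$ be holomorphic in a neighborhood of $|s-s'|\le R$, with $g(s')\ne0$ and $|g|\le e^H|g(s')|$ on this disc. Let $\rho$ run over the zeros of $g$ in $|\rho-s'|\le\alpha_2R$, with multiplicity. Their number is $O(H)$, and for $|s-s'|\le\alpha_1R$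
\[
\log|g(s)/g(s')|=\sum_\rho\log|(s-\rho)/R|+O(H),
\]
with constants depending only on $\alpha_1,\alpha_2$.
\end{lemma}

\begin{proof}
Take $s'=0$. The count of zeros is Jensen's bound. Let $g_1(s)=g(s)\prod_\rho\frac{R^2-\bar\rho s}{R(s-\rho)}$. The factors have modulus $1$ on $|s|=R$, so $|g_1|\le e^H|g(0)|$ in the disc by the maximum principle. Moreover $|g_1(0)|=|g(0)|\prod_\rho R/|\rho|\ge|g(0)|$, and $g_1$ has no zeros in $|s|\le\alpha_2R$. Thus $v=H-\log|g_1/g(0)|$ is nonnegative and harmonic in $|s|<\alpha_2R$ with $v(0)\le H$, and Harnack's inequality gives $v\le\frac{\alpha_2+\alpha_1}{\alpha_2-\alpha_1}H$ on $|s|\le\alpha_1R$. So $\log|g_1/g(0)|=O(H)$ there. Finally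
\[
\log|g(s)/g(0)|=\log|g_1(s)/g(0)|+\sum_\rho\log|(s-\rho)/R|-\sum_\rho\log|1-\bar\rho s/R^2|,
\]
and $1-\alpha_1\alpha_2\le|1-\bar\rho s/R^2|\le2$, so the last sum is $O(H)$.
\end{proof}

The first application lets us discard any set of $t$ of negligible relative measure.

\begin{lemma}\label{lem:crude}
$\displaystyle\frac1T\int_T^{2T}\big|\log|F_J(\sigma+it)|\big|^2dt\ll\mathcal L^2$.
\end{lemma}

\begin{proof}
Let $t_0\in[T,2T]$. Apply Lemma~\ref{lem:jensen} to $F_J$ with $s'=\sigma_0+it_0$, $R=\sigma_0-\frac14$, $\alpha_1R=\sigma_0-\frac4{10}$, $\alpha_2R=\sigma_0-\frac3{10}$. By \eqref{eq:right} and polynomial growth we may take $H\ll\mathcal L$. The points $s=\sigma+it$ with $|t-t_0|\le\frac1{10}$ satisfy $|s-s'|\le\sigma_0-\frac12+\frac1{10}=\alpha_1R$. For a zero $\rho$ with ordinate $\gamma$ we have $|t-\gamma|\le|s-\rho|\le2R$, so $|\log(|s-\rho|/R)|\le\log2+|\log(|t-\gamma|/R)|$, and the square of the right side has integral $O(1)$ over $|t-t_0|\le\frac1{10}$. By the Cauchy--Schwarz inequality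 over the $O(\mathcal L)$ zeros, $\int_{|t-t_0|\le1/10}|\log|F_J||^2dt\ll\mathcal L^2$. Cover $[T,2T]$ by $O(T)$ such intervals.
\end{proof}

\section{Zeros to the right of the critical line}\label{sec:zeros}

To work with $\log L_j$ near $\Re s=\sigma$ we must stay away from the zeros of $L_j$ with real part at least $\frac12+\frac r4$. A bound of the form $T^{1-c\delta}\mathcal L^C$ for the number of zeros with real part at least $\frac12+\delta$ is enough: at $\delta=\frac r4$ it saves $\exp(-c'\mathcal L^{1-\theta})$, which beats every power of $\mathcal L$. We can therefore afford to lose powers of $\mathcal L$, and a short mollifier together with a mean square bound suffices.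

\begin{lemma}\label{lem:second}
$\displaystyle\int_T^{2T}|L_j(\tfrac12+it)|^2dt\ll T\mathcal L^C$.
\end{lemma}

\begin{proof}
Let $s=\frac12+it$, $t\in[T,2T]$, and $\delta=1/\mathcal L$, so that $T^\delta=e$. In
\[
\Sigma(s):=\sum_na_j(n)n^{-s}e^{-n/T}=\frac1{2\pi i}\int_{\Re w=2}L_j(s+w)\Gamma(w)T^wdw
\]
move the line to $\Re w=-\frac12-\delta$. The residue at $w=0$ is $L_j(s)$. A possible pole at $w=1-s$ contributes $\ll T^{1/2}e^{-T}$. The part $|\Im w|>T/2$ of the new line contributes $\ll\int_{T/2}^\infty e^{-v}(T+v)^Cdv\ll1$. Thus $L_j(s)=\Sigma(s)-I(s)+O(1)$, where by the functional equation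
\[
I(s)=\frac1{2\pi i}\int_{\Re w=-\frac12-\delta,\ |\Im w|\le T/2}\Psi(s+w)L(1-s-w,\bar\chi_j)\Gamma(w)T^wdw .
\]
Here $\Re(1-s-w)=1+\delta$, so $L(1-s-w,\bar\chi_j)$ is given by its Dirichlet series. Split it as $A_1+A_2$, with $n\le T$ in $A_1$ and $n>T$ in $A_2$, and write $I=I_1+I_2$ accordingly. On this line $|\Psi(s+w)T^w|$ has size $T^{1/2}$, which the tail $A_2$ can absorb but $A_1$ cannot; since $A_1$ is entire, we shift its contour back.

\emph{The term $I_2$.} Since $T/2\le\Im(s+w)\le3T$, we have $|\Psi(s+w)T^w|\ll T^{1+2\delta}T^{-1/2-\delta}\ll T^{1/2}$. As $\int|\Gamma(-\frac12-\delta+iv)|\,dv\ll1$, the Cauchy--Schwarz inequality in $v$ with weight $|\Gamma|$ and then \eqref{eq:MV} in $t$ give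
\[
\int_T^{2T}|I_2|^2dt\ll T\sum_{n>T}\frac{d(n)^2}{n^{2+2\delta}}(T+n)\le2T\sum_n\frac{d(n)^2}{n^{1+2\delta}}\ll T\mathcal L^4.
\]

\emph{The term $I_1$.} The integrand is holomorphic for $-\frac12-\delta\le\Re w\le-\delta$, $|\Im w|\le T/2$. Move to $\Re w=-\delta$. The horizontal segments contribute $\ll T^Ce^{-T/2}$. On the new segment $|\Psi(s+w)|\asymp T^{2\delta}\asymp1$, $|T^w|\asymp1$, $\int|\Gamma(-\delta+iv)|\,dv\ll\log\mathcal L$, and the terms of $A_1$ have modulus at most $d(n)n^{-1/2}$. As before, $\int_T^{2T}|I_1|^2dt\ll1+(\log\mathcal L)^2\sum_{n\le T}d(n)^2n^{-1}(T+n)\ll T\mathcal L^5$.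

\emph{The term $\Sigma$.} By \eqref{eq:MV}, $\int_T^{2T}|\Sigma|^2dt\ll T\sum_nd(n)^2n^{-1}e^{-2n/T}(1+n/T)$. Since $e^{-2x}(1+x)\le e^{-x}\ll x^{-\delta}$ for $x>0$, this is $\ll T^{1+\delta}\sum_nd(n)^2n^{-1-\delta}\ll T\mathcal L^4$.
\end{proof}

\begin{lemma}\label{lem:density}
For $1/\mathcal L\le\delta\le\frac12$, the number of zeros $\rho=\beta+i\gamma$ of $L_j$ with $\beta\ge\frac12+\delta$ and $\frac T2\le\gamma\le3T$ is $\ll T^{1-\delta/2}\mathcal L^C$.
\end{lemma}

\begin{proof}
Let $Z=T^{1/4}$ and $\mathcal M(s)=\sum_{n\le Z}\mu_j(n)n^{-s}$. Then $L_j\mathcal M(s)=\sum c(n)n^{-s}$ with $c(1)=1$, $c(n)=0$ for $1<n\le Z$, and $|c(n)|\le d_4(n)$. So $L_j\mathcal M$ looks like $1$ plus a tail, and at a zero something must cancel the $1$. For a zero $\rho$ as in the statement we have $\beta\le1$; move the line in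
\[
\sum_nc(n)n^{-\rho}e^{-n/Z^2}=\frac1{2\pi i}\int_{\Re w=2}L_j\mathcal M(\rho+w)\Gamma(w)Z^{2w}dw
\]
to $\Re w=\frac12-\beta\in[-\frac12,-\delta]$. There is no pole at $w=0$, since $L_j(\rho)=0$. A possible pole at $w=1-\rho$ contributes $\ll T^Ce^{-T/2}$. The part $|\Im w|>\mathcal L^2$ contributes $\ll\int_{\mathcal L^2}^\infty e^{-v}(T+v)^Cdv\ll T^Ce^{-\mathcal L^2/2}=o(1)$. On the left, the terms $n>Z^2\mathcal L^2$ contribute $\ll e^{-\mathcal L^2/2}\sum_nd_4(n)e^{-n/(2Z^2)}\ll e^{-\mathcal L^2/2}T^C=o(1)$, and the term $n=1$ is $1+o(1)$. Hence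
\[
1+\sum_{Z<n\le Z^2\mathcal L^2}\frac{c(n)}{n^{\rho}}e^{-n/Z^2}=\frac1{2\pi}\int_{|v|\le\mathcal L^2}L_j\mathcal M\big(\tfrac12+i(\gamma+v)\big)\Gamma\big(\tfrac12-\beta+iv\big)Z^{1-2\beta+2iv}dv+o(1).
\]
As $|\Gamma(\frac12-\beta+iv)|\ll1/\delta\le\mathcal L$ and $Z^{1-2\beta}\le T^{-\delta/2}$, each zero is of one of two types: (a) the sum over $n$ has modulus at least $\frac14$; (b) $\mathcal LT^{-\delta/2}\int_{|v|\le\mathcal L^2}|L_j\mathcal M(\frac12+i(\gamma+v))|\,dv\gg1$. An interval of length $3\mathcal L^2$ contains $O(\mathcal L^3)$ ordinates, so by choosing greedily in order of increasing ordinate we obtain, within each type, a proportion $\gg\mathcal L^{-3}$ of zeros whose ordinates differ by at least $3\mathcal L^2$. It suffices to count these.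

\emph{Type (b).} The intervals $[\gamma-\mathcal L^2,\gamma+\mathcal L^2]$ are disjoint and lie in $[T/4,4T]$. So the chosen zeros number $\ll\mathcal LT^{-\delta/2}\int_{T/4}^{4T}|L_j\mathcal M(\frac12+it)|\,dt$. By Lemma~\ref{lem:second} on the four dyadic intervals from $T/4$ to $4T$, by $\int_{T/4}^{4T}|\mathcal M(\frac12+it)|^2dt\ll T\sum_{n\le Z}d(n)^2/n\ll T\mathcal L^4$, and by the Cauchy--Schwarz inequality, this is $\ll T^{1-\delta/2}\mathcal L^C$.

\emph{Type (a).} Split the sum into $O(\mathcal L)$ pieces $V_N(\rho)$, where $N=2^kZ\le Z^2\mathcal L^2\le T$ and $V_N(s)=\sum c(n)e^{-n/Z^2}n^{-s}$ over $N<n\le\min(2N,Z^2\mathcal L^2)$. For each zero some $N$ has $|V_N(\rho)|\gg1/\mathcal L$, and then $1\ll\mathcal L^2|V_N(\rho)|^2\ll\mathcal L^4\iint_{|s-\rho|\le1/\mathcal L}|V_N|^2$ by the sub-mean value inequality. The discs are disjoint and lie in $\frac12+\delta-\frac1{\mathcal L}\le\Re s\le2$, $T/4\le\Im s\le4T$. For $x$ in this range of real parts, $n^{-2x}\le n^{-1}N^{-2\delta+2/\mathcal L}\le e^2n^{-1}Z^{-2\delta}$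 when $n>N$, so \eqref{eq:MV} gives $\int_{T/4}^{4T}|V_N(x+iy)|^2dy\ll T\cdot T^{-\delta/2}\sum_{n\le2T}d_4(n)^2/n\ll T^{1-\delta/2}\mathcal L^{16}$. Sum over $N$.
\end{proof}

\section{Logarithms and short sums over prime powers}\label{sec:short}

Let $\mathcal E$ be the set of $t\in[T,2T]$ for which some $L_j$ has a zero $\beta+i\gamma$ with $\beta\ge\frac12+\frac r4$ and $|\gamma-t|\le3\mathcal L^2$, and let $\mathcal E'\supset\mathcal E$ be defined in the same way with $3\mathcal L^2+1$ in place of $3\mathcal L^2$. By Lemma~\ref{lem:density} with $\delta=\frac r4\ge\frac1{\mathcal L}$,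
\[
|\mathcal E|\le|\mathcal E'|\ll\mathcal L^CT^{1-r/8}=T\mathcal L^C\exp(-\mathcal L^{1-\theta}/8),
\]
so both sets have negligible relative measure. Here $\theta<1$ is essential: for $\theta\ge1$ this bound exceeds $T$.

For $s=x+iy$ with $x>\frac12$, $y\ge1$ and $L_j(x'+iy)\ne0$ for all $x'\ge x$, let $\ell_j(s)$ be the value of $\log L_j$ obtained by continuation along the horizontal line from $\Re s>1$, where it is given by its Dirichlet series. This value depends only on $s$. For $t\in[T,2T]\setminus\mathcal E$ the function $\ell_j$ is defined and holomorphic in $\{\Re s>\frac12+\frac r4,\ |\Im s-t|<3\mathcal L^2\}$, because this region is simply connected, free of zeros and poles of $L_j$, and contains the horizontal ray to the right of each of its points. Put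
\[
P_j(s)=\sum_{n\le Y^2}\beta_j(n)e^{-n/Y}n^{-s},\qquad P_j(s:X)=\sum_{n\le Y^2}\beta_j(n)e^{-n/Y}X(n)n^{-s}.
\]
The length $Y$ is chosen so that $Y^{-cr}=e^{-c(\log\mathcal L)^2}$ is negligible for each $c>0$, while $\log Y$ exceeds $1/r$ only by a factor $(\log\mathcal L)^2$.

\begin{lemma}\label{lem:short}
\emph{(i)} The difference $\ell_j(s)-P_j(s)$ is negligible, uniformly for $t\in[T,2T]\setminus\mathcal E$, $\frac12+\frac r2\le\Re s\le2$, $|\Im s-t|\le1$.
\emph{(ii)} $\mathbb E|\ell_j(s:X)-P_j(s:X)|^2$ is negligible, uniformly for $\Re s\ge\frac12+\frac r2$.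
\end{lemma}

\begin{proof}
(i) We first bound $\ell_j$. Let $|y-t|\le2\mathcal L^2$ and apply the Borel--Carath\'eodory theorem on the discs centered at $2+iy$ with radii $\frac32-\frac{7r}{24}$ and $\frac32-\frac{8r}{24}$. The outer disc lies in $\Re s\ge\frac12+\frac{7r}{24}>\frac12+\frac r4$, $|\Im s-t|<3\mathcal L^2$. There $\Re\ell_j=\log|L_j|\le C\mathcal L$ by polynomial growth, and $\ell_j(2+iy)=O(1)$. The radii differ by $r/24$, so $|\ell_j|\ll\mathcal L/r\le\mathcal L^2$ on the inner disc, which contains the segment from $\frac12+\frac r3+iy$ to $2+iy$. For $\Re s\ge2$ we have $\ell_j\ll1$. Thus $\ell_j(s)\ll\mathcal L^2$ for $\Re s\ge\frac12+\frac r3$, $|\Im s-t|\le2\mathcal L^2$.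

Now let $s$ be as in (i). In
\[
\sum_n\beta_j(n)n^{-s}e^{-n/Y}=\frac1{2\pi i}\int_{\Re w=2}\ell_j(s+w)\Gamma(w)Y^wdw
\]
truncate to $|\Im w|\le\mathcal L^2$, with error $\ll Y^2e^{-\mathcal L^2}$, and move to $\Re w=-\frac r6$. In the rectangle swept out, $s+w$ stays in the region where $\ell_j\ll\mathcal L^2$, and the only pole is $w=0$, with residue $\ell_j(s)$. The horizontal segments contribute $\ll Y^2\mathcal L^2e^{-\mathcal L^2}$. Since $Y^2\le e^{\mathcal L}$, both errors are negligible. The new vertical segment contributes $\ll\mathcal L^2\log(12/r)Y^{-r/6}\ll\mathcal L^3e^{-(\log\mathcal L)^2/6}$, which is negligible. The terms $n>Y^2$ on the left contribute $\ll\sum_{n>Y^2}e^{-n/Y}\ll Ye^{-Y}$.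

(ii) By orthonormality the expectation is the sum of the squared moduli of the coefficients of the difference. These are at most $2(1-e^{-n/Y})n^{-(1+r)/2}$ for $n\le Y^2$ and at most $2n^{-(1+r)/2}$ for all $n$. For $n\le Y^{1/2}$ we have $1-e^{-n/Y}\le Y^{-1/2}$, so these $n$ contribute $\ll Y^{-1}\sum n^{-1-r}\ll Y^{-1}r^{-1}$. The others contribute $\ll\sum_{n>Y^{1/2}}n^{-1-r}\ll r^{-1}Y^{-r/2}=r^{-1}e^{-(\log\mathcal L)^2/2}$.
\end{proof}

\begin{remark}\label{rem:J1}
The case $J=1$ is now finished. We have $\mathbb E\log|L_1(\sigma:X)|=\Re\mathbb E\ell_1(\sigma:X)=0$. The mean of $P_1(\sigma+it)$ over $[T,2T]$ is $\ll T^{-1}\sum_{2\le n\le Y^2}1/\log n\ll Y^2/T$. Off $\mathcal E$, $\log|L_1|-\Re P_1$ is negligible. On $\mathcal E$ we use the Cauchy--Schwarz inequality with Lemma~\ref{lem:crude}, whose proof applies to $J=1$, and with $\int_T^{2T}|P_1|^2dt\ll T\mathcal L$ from \eqref{eq:MV}. So both sides of \eqref{eq:main} equal $\log|b_1|$ up to a negligible error.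
\end{remark}

\section{The joint distribution at resolution $1/U$}\label{sec:char}

We treat $m$ nearby points at once. Fix $m\ge1$ and let $\tau_h=(h-1)r/(30m)$ for $1\le h\le m$, so that $0\le\tau_h<r/30$. Identify $\mathbb C^{Jm}$ with $\mathbb R^{2Jm}$, with inner product $\langle u,z\rangle=\Re\sum_{h,j}\bar u_{hj}z_{hj}$. For $t\in[T,2T]\setminus\mathcal E$ let
\[
\ell^{(m)}(t)=\big(\ell_j(\sigma+i(t+\tau_h))\big)_{h,j},\qquad\ell^{(m)}(X)=\big(\ell_j(\sigma+i\tau_h:X)\big)_{h,j},\qquad\varphi_m(u)=\mathbb Ee^{i\langle u,\ell^{(m)}(X)\rangle},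
\]
and write $\ell=\ell^{(1)}$. Put
\[
C_u(n)=\sum_{h,j}\bar u_{hj}\beta_j(n)n^{-\sigma-i\tau_h},\qquad c_u(n)=e^{-n/Y}C_u(n),
\]
so that $|c_u(p^k)|\le|C_u(p^k)|\le2\sqrt{Jm}\,|u|\,p^{-k\sigma}/k$ by the Cauchy--Schwarz inequality. Applying $\langle u,\cdot\rangle$ to the vectors formed with $P_j$ in place of $\ell_j$ gives
\[
S_u(t)=\Re\sum_{n\le Y^2}c_u(n)n^{-it},\qquad S_u(X)=\Re\sum_{n\le Y^2}c_u(n)X(n).
\]

\subsection{Moments}

The basic inequality is the following bound for finite sums over primes. Expanding $(\sum_pc(p)X(p))^k=\sum_{\mathbf k}\frac{k!}{\mathbf k!}\prod_p(c(p)X(p))^{k_p}$ over multi-indices $\mathbf k=(k_p)$ with $\sum k_p=k$, where $\mathbf k!=\prod_pk_p!$, and using orthonormality and $k!/\mathbf k!\le k!$, we get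
\begin{equation}\label{eq:gauss}
\mathbb E\Big|\sum_pc(p)X(p)\Big|^{2k}=\sum_{\mathbf k}\Big(\frac{k!}{\mathbf k!}\Big)^2\prod_p|c(p)|^{2k_p}\le k!\Big(\sum_p|c(p)|^2\Big)^k.
\end{equation}

\begin{lemma}\label{lem:moments}
\emph{(i)} For $0\le k\le2\nu$ and $|u|\le U$, and $T$ large in terms of $m$,
\[
\Big|\frac1T\int_T^{2T}S_u(t)^kdt-\mathbb ES_u(X)^k\Big|\le T^{-1/2}.
\]
\emph{(ii)} For all $k\ge1$ and all $u$, $\ \mathbb ES_u(X)^{2k}\le\big(C_mk|u|^2(\log\mathcal L)^2\big)^k$.

\noindent\emph{(iii)} For fixed $k\ge1$, uniformly for $\frac12\le x\le1$, $\ \int_{T-1}^{2T+1}|P_j(x+it)|^{2k}dt\ll_kT(\log\mathcal L)^{2k}$.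

\noindent\emph{(iv)} For fixed $k\ge1$, $\ \mathbb E|\ell(X)|^{2k}\ll_k(\log\mathcal L)^{2k}$; hence $\mathbb P(|\ell(X)|>R)\ll_k(\log\mathcal L)^{2k}R^{-2k}$ for $R>0$.
\end{lemma}

\begin{proof}
(i) Write $\Re z=\frac12(z+\bar z)$ and expand the $k$-th powers. Each term is a coefficient times $(N_1/N_2)^{-it}$, respectively $X(N_1)\overline{X(N_2)}$, where $N_1$ and $N_2$ are the products of the unconjugated and of the conjugated $n$, so $N_1,N_2\le Y^{2k}$. The terms with $N_1=N_2$ agree. If $N_1\ne N_2$, the model term has expectation $0$, and the mean over $[T,2T]$ is at most $2/(T|\log(N_1/N_2)|)\le2Y^{2k}/T$, because $|\log(N_1/N_2)|\ge1/\max(N_1,N_2)$. The moduli of the coefficients sum to at most $(\sum|c_u(n)|)^k\le(C_mUY^2)^k$. So the difference is at most $2T^{-1}Y^{4k}(C_mU)^k$, and by \eqref{eq:sizes} both $4k\log Y\le8\mathcal L^{1-\varepsilon}(\log\mathcal L)^2$ and $k\log(C_mU)\ll_m\nu\log\mathcal L$ are $o(\mathcal L)$.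

(ii) We have $\sum_{p\le Y^2}|c_u(p)|^2\ll_m|u|^2\log\log Y^2\ll|u|^2\log\mathcal L$. The higher prime powers are bounded pointwise: since $\sum_{l\ge2}p^{-l/2}\ll1/p$, their total is $\ll_m|u|\sum_{p\le Y}1/p\ll|u|\log\mathcal L$. With $(x+y)^{2k}\le4^k(x^{2k}+y^{2k})$, \eqref{eq:gauss} and $k!\le k^k$,
\[
\mathbb ES_u(X)^{2k}\le4^k\big(k!(C_m|u|^2\log\mathcal L)^k+(C_m|u|\log\mathcal L)^{2k}\big)\le\big(C_m'k|u|^2(\log\mathcal L)^2\big)^k.
\]

(iii) Write $P_j(x+it)^k=\sum_{n\le Y^{2k}}e(n)n^{-it}$. Then $P_j(x:X)^k=\sum e(n)X(n)$, so $\sum|e(n)|^2=\mathbb E|P_j(x:X)|^{2k}$, and by \eqref{eq:MV} the integral is $\ll(T+Y^{2k})\mathbb E|P_j(x:X)|^{2k}$ with $Y^{2k}\le T$. The prime terms of $P_j(x:X)$ have $2k$-th moment at most $k!(4\sum_{p\le Y^2}p^{-1})^k\ll_k(\log\mathcal L)^k$ by \eqref{eq:gauss}, and the higher powers are $\ll\sum_{p\le Y}p^{-1}\ll\log\mathcal L$ pointwise.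

(iv) It suffices to treat each $\ell_j(\sigma:X)$. By \eqref{eq:gauss} the partial sums of its prime terms have $2k$-th moment at most $k!(4\sum_pp^{-1-2r})^k\ll_k(\log\frac1r)^k$, and Fatou's lemma passes this to the limit. The higher powers are $\ll\sum_pp^{-1-2r}\ll\log\frac1r$ pointwise, and $\log\frac1r\le\log\mathcal L$. The tail bound is Markov's inequality.
\end{proof}

\subsection{Characteristic functions}

\begin{lemma}\label{lem:char}
Let $\mathcal T\subset[T,2T]\setminus\mathcal E$ be measurable, with complement in $[T,2T]$ of negligible relative measure. Then $\frac1T\int_{\mathcal T}e^{i\langle u,\ell^{(m)}(t)\rangle}dt-\varphi_m(u)$ is negligible, uniformly for $|u|\le U$.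
\end{lemma}

\begin{proof}
Since $|e^{ix}-e^{iy}|\le|x-y|$ and $|u|\le\mathcal L$, Lemma~\ref{lem:short} lets us replace $\langle u,\ell^{(m)}(t)\rangle$ by $S_u(t)$ and $\langle u,\ell^{(m)}(X)\rangle$ by $S_u(X)$, the latter with the Cauchy--Schwarz inequality. Then we may replace $\mathcal T$ by $[T,2T]$. Use $|e^{ix}-\sum_{k<2\nu}(ix)^k/k!|\le x^{2\nu}/(2\nu)!$ on both sides. By Lemma~\ref{lem:moments}(i) the Taylor polynomials differ by at most $eT^{-1/2}$ in mean, and the two remainders total at most $(2\mathbb ES_u(X)^{2\nu}+T^{-1/2})/(2\nu)!$. By Lemma~\ref{lem:moments}(ii), $(2\nu)!\ge(2\nu/e)^{2\nu}$ and \eqref{eq:sizes},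
\[
\frac{\mathbb ES_u(X)^{2\nu}}{(2\nu)!}\le\Big(\frac{C_mU^2(\log\mathcal L)^2}\nu\Big)^\nu\le\big(2C_m\mathcal L^{-\varepsilon}(\log\mathcal L)^2\big)^\nu\le2^{-\nu},
\]
which is negligible because $\nu\ge\mathcal L^c$.
\end{proof}

To turn this into upper bounds for probabilities we need decay of $\varphi_m$ with constants independent of $r$. As in Section~\ref{sec:toy2}, it comes from the primes of size $e^{1/r}$. For $m=1$ we also need decay at all frequencies, to obtain a true density for the model.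

\begin{lemma}\label{lem:decay}
There are $c_m>0$ and $r_0(m)>0$ such that for $r\le r_0(m)$ we have $|\varphi_m(u)|\le e^{-c_m|u|^2}$ whenever $|u|\le e^{1/(4r)}$. If $m=1$, then also $|\varphi_1(u)|\le e^{-|u|}$ for $|u|>e^{1/(4r)}$. Hence $\ell(X)\in\mathbb C^J$ has a density that is bounded independently of $r\le r_0(1)$.
\end{lemma}

\begin{proof}
We have $\langle u,\ell^{(m)}(X)\rangle=\sum_p\xi_p$ with independent $\xi_p=\Re\sum_{k\ge1}C_u(p^k)X(p)^k$. Here $|\xi_p|\le C_m|u|p^{-1/2}$, $\mathbb E\xi_p=0$ and $\mathbb E\xi_p^2=\frac12\sum_k|C_u(p^k)|^2\ge\frac12|C_u(p)|^2$. If $p\ge C_m^2|u|^2$, then $|\xi_p|\le1$, and Taylor's formula gives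
\[
|\mathbb Ee^{i\xi_p}|\le1-\tfrac12\mathbb E\xi_p^2+\tfrac16\mathbb E|\xi_p|^3\le1-\tfrac13\mathbb E\xi_p^2\le e^{-|C_u(p)|^2/6}.
\]
Bounding the characteristic function of the remaining primes by $1$, we get for every finite set $\mathcal P$ of primes $p\ge C_m^2|u|^2$
\begin{equation}\label{eq:phi}
|\varphi_m(u)|\le\exp\Big(-\frac16\sum_{p\in\mathcal P}|C_u(p)|^2\Big).
\end{equation}

Let $|u|\le e^{1/(4r)}$ and let $\mathcal P$ be the set of primes in $(e^{1/r},e^{2/r}]$, which is admissible once $C_m^2e^{1/(2r)}\le e^{1/r}$. Since the $\lambda_j(p)$ are real,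
\[
\sum_{p\in\mathcal P}|C_u(p)|^2=\sum_{h,h',j,l}\bar u_{hj}u_{h'l}\sum_{p\in\mathcal P}\lambda_j(p)\lambda_l(p)\log p\cdot g(p),\qquad g(x)=\frac{x^{-1-2r-i(\tau_h-\tau_{h'})}}{\log x}.
\]
Let $E(x)\ll x/\log^2x$ be the error term in Lemma~\ref{lem:orth}. By partial summation the inner sum is $\kappa_j1_{j=l}\int g\,dx+[gE]-\int g'E\,dx$, taken between $e^{1/r}$ and $e^{2/r}$. Since $g\ll1/(x\log x)$ and $g'\ll1/(x^2\log x)$, the last two terms are $\ll r^3+\int_{e^{1/r}}^\infty\frac{dx}{x\log^3x}\ll r^2$. In the main term substitute $x=e^{y/r}$, so that $dx/(x\log x)=dy/y$. This gives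
\[
\sum_{p\in\mathcal P}|C_u(p)|^2=\sum_j\kappa_j\int_1^2\Big|\sum_{h=1}^m\bar u_{hj}e^{-iy(h-1)/(30m)}\Big|^2e^{-2y}\frac{dy}y+O_m(r^2|u|^2).
\]
The frequencies $(h-1)/(30m)$ are distinct and do not depend on $r$. The exponentials are linearly independent on $[1,2]$, so the main term is a positive definite Hermitian form in $u$ and is at least $c(m)|u|^2$. The first claim follows for small $r$.

Let $m=1$ and $|u|>e^{1/(4r)}$. Now larger primes are needed; let $\mathcal P$ be the set of primes in $(z,2z]$ with $z=|u|^3\ge C_1^2|u|^2$. By Lemma~\ref{lem:orth}, $\sum_{\mathcal P}|\sum_j\bar u_j\lambda_j(p)|^2\log p=z\sum_j\kappa_j|u_j|^2+O(|u|^2z/\log^2z)\ge\frac12|u|^2z$ for small $r$. Hence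
\[
\sum_{p\in\mathcal P}|C_u(p)|^2\ge\frac{|u|^2z}{2(2z)^{1+2r}\log(2z)}\gg\frac{|u|^{2-6r}}{\log|u|}.
\]
For $r\le\frac1{12}$ this is $\gg|u|^{3/2}/\log|u|$, which exceeds $6|u|$ when $r$ is small, since $|u|>e^{1/(4r)}$. So \eqref{eq:phi} gives the second claim. Therefore $\int|\varphi_1|\le\int(e^{-c_1|u|^2}+e^{-|u|})\,du\ll1$, and by Fourier inversion $\ell(X)$ has a density bounded by $(2\pi)^{-2J}\int|\varphi_1|$.
\end{proof}

The hypothesis $\theta>0$ enters here: it gives $r\to0$, so that $r\le r_0(m)$ for each fixed $m$, and $U\le\mathcal L\le\exp(\mathcal L^\theta/4)=e^{1/(4r)}$.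

\subsection{The kernel and bounds for probabilities}

On $\mathbb C^N=\mathbb R^{2N}$ fix a radial Schwartz function $\mathcal K\ge0$ with $\int\mathcal K=1$, $\mathcal K(0)>0$, and $\widehat{\mathcal K}(u)=\int\mathcal K(x)e^{-i\langle u,x\rangle}dx$ supported in the unit ball. One may take a multiple of $|\hat g|^2$, where $g\ge0$ is smooth, radial, nonzero and supported in the ball of radius $\frac12$: the Fourier transform of $|\hat g|^2$ is a multiple of $g*g$, and $\hat g(0)=\int g>0$. Put $\mathcal K_U(x)=U^{2N}\mathcal K(Ux)$. Then $|\widehat{\mathcal K}|\le1$, and by Fourier inversion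
\begin{equation}\label{eq:kernel}
\mathcal K_U(x)=(2\pi)^{-2N}\int_{|u|\le U}\widehat{\mathcal K}(u/U)e^{i\langle u,x\rangle}du .
\end{equation}
For $\Omega\subset\mathbb C^N$ let $\Omega^+$ be the set of points at distance less than $1/U$ from $\Omega$. The next lemma says that $\ell^{(m)}(t)$ has bounded density at resolution $1/U$.

\begin{lemma}\label{lem:vol}
For every Borel set $\Omega\subset\mathbb C^{Jm}$,
\[
\frac1T\big|\{t\in[T,2T]\setminus\mathcal E:\ell^{(m)}(t)\in\Omega\}\big|\ll_m\operatorname{vol}(\Omega^+).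
\]
\end{lemma}

\begin{proof}
Let $N=Jm$ and $\mathcal T=[T,2T]\setminus\mathcal E$. By \eqref{eq:kernel} and Lemmas~\ref{lem:char} and~\ref{lem:decay}, for every $x$,
\[
\omega(x):=\frac1T\int_{\mathcal T}\mathcal K_U(\ell^{(m)}(t)-x)\,dt\le\int_{|u|\le U}\big(e^{-c_m|u|^2}+O_m(\mathcal L^{-N})\big)du\ll_m1,
\]
since $U^{2N}\le\mathcal L^N$. If $z\in\Omega$, then $\Omega^+$ contains the ball $|x-z|<1/U$, so $\int_{\Omega^+}\mathcal K_U(z-x)\,dx\ge c_0:=\int_{|y|<1}\mathcal K(y)\,dy>0$. Put $z=\ell^{(m)}(t)$ and integrate over $t$: the left side of the lemma is at most $c_0^{-1}\int_{\Omega^+}\omega(x)\,dx$.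
\end{proof}

\section{The function $\log|\sum b_je^{z_j}|$}\label{sec:f}

For $z\in\mathbb C^J$ let
\[
\Phi(z)=\sum_jb_je^{z_j},\qquad M(z)=\max_j|b_je^{z_j}|,\qquad\Delta(z)=\frac{|\Phi(z)|}{M(z)}\in[0,J],\qquad f=\log|\Phi|=\log M+\log\Delta .
\]
The largest term $M$ is harmless: as all $b_j\ne0$, $\log M(z)=\max_j(\log|b_j|+\Re z_j)$ satisfies $|\log M(z)|\le|z|+C$ and $|\log M(z)-\log M(z')|\le|z-z'|$. The \emph{relative size} $\Delta$ measures cancellation, and it plays the role of the distance $|\zeta|$ to the singularity in Section~\ref{sec:toy1}. Indeed, $|e^x-1|\le e^{1/4}|x|\le1.3|x|$ for $|x|\le\frac14$ gives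
\begin{equation}\label{eq:lip}
|\Phi(z-w)-\Phi(z)|\le1.3\,J\,M(z)\,|w|\qquad(|w|\le\tfrac14),
\end{equation}
and with $M(z-w)\ge e^{-1/4}M(z)$,
\begin{equation}\label{eq:lipD}
\Delta(z-w)\le C\big(\Delta(z)+|w|\big)\qquad(|w|\le\tfrac14).
\end{equation}
The singular set $\Phi=0$ has real codimension $2$, and the next lemma makes this uniform over $\mathbb C^J$. For $J=1$ we have $\Delta\equiv1$ and there is nothing to prove; for $J\ge2$ cancellation needs a second large term, and we use that term as a coordinate.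

\begin{lemma}\label{lem:sing}
Let $\mathcal D\subset\mathbb C^J$ be a ball of radius $R$. For $0<x\le\frac12$ and $q\ge1$,
\[
\operatorname{vol}\{z\in\mathcal D:\Delta(z)\le x\}\ll x^2R^{2J-2}(1+R),\qquad\int_{\mathcal D}|\log\Delta|^q\ll_qR^{2J}\big(1+\log^+(1/R)\big)^q.
\]
\end{lemma}

\begin{proof}
Let $\Delta(z)\le x$ and choose $a$ with $M(z)=|b_ae^{z_a}|=:M_a$. Then $\sum_{j\ne a}|b_je^{z_j}|\ge M_a-xM_a\ge M_a/2$, so some $l\ne a$ has $|b_le^{z_l}|\ge M_a/(2J)$. Fix the pair $(a,l)$ and all coordinates except $z_l$; then $M_a$ is fixed. The number $v=e^{z_l}$ lies in a fixed disc of radius $xM_a/|b_l|$, because $|\Phi(z)|\le xM_a$, and $|v|\ge M_a/(2J|b_l|)$. On a horizontal strip of height $2\pi$ the map $z_l\mapsto v$ is injective and its inverse has Jacobian $|v|^{-2}\le(2J|b_l|/M_a)^2$, so the admissible $z_l$ in the strip have area at most $\pi(xM_a/|b_l|)^2(2J|b_l|/M_a)^2=4\pi J^2x^2$. In $\mathcal D$ the coordinate $z_l$ meets $O(1+R)$ strips, and the other coordinates range over a ball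 of volume $O(R^{2J-2})$. Sum over the pairs $(a,l)$.

For the second bound write $\int_{\mathcal D}|\log\Delta|^q=\int_0^\infty qy^{q-1}\operatorname{vol}\{z\in\mathcal D:|\log\Delta|>y\}\,dy$ and let $y_0=\log(2J)+\log^+(1/R)$. The range $y\le y_0$ contributes $\ll R^{2J}y_0^q$. For $y>y_0$, the inequality $|\log\Delta|>y$ forces $\Delta<e^{-y}\le\frac12$, because $\Delta\le J$. So this range contributes $\ll_qR^{2J-2}(1+R)e^{-2y_0}(1+y_0)^{q-1}$. If $R\le1$, then $e^{-2y_0}\le R^2$; if $R>1$, then $R^{2J-2}(1+R)\le2R^{2J}$. In both cases the bound follows.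
\end{proof}

We record two consequences. First, $\int_{|x|\le R}|f|\ll R^{2J+1}$ for $R\ge1$. Second, for $x\ge1$ let $\Omega_x=\{z\in\mathbb C^J:|z|\le\sqrt JW,\ \Delta(z)\le x/U\}$. Then
\begin{equation}\label{eq:Omega}
\operatorname{vol}(\Omega_x^+)\ll x^2W^{2J}U^{-2}.
\end{equation}
Indeed, by \eqref{eq:lipD} the set $\Omega_x^+$ lies in $\{|z|\le\sqrt JW+1,\ \Delta\le Cx/U\}$. If $Cx/U\le\frac12$ use Lemma~\ref{lem:sing}; otherwise $x^2U^{-2}\gg1$ and the volume $O(W^{2J})$ of the ball suffices.

From now on $\mathcal K$ is the kernel on $\mathbb C^J$ and $f*\mathcal K_U(z)=\int f(z-w)\mathcal K_U(w)\,dw$.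

\begin{lemma}\label{lem:smooth}
The integral $\int|f(z-w)|\mathcal K_U(w)\,dw$ is $\ll|z|+\log U$, and
\[
|f-f*\mathcal K_U|(z)\ll
\begin{cases}
(\log U)\,(U\Delta(z))^{-3}&\text{if }\Delta(z)\ge1/U,\\
|\log\Delta(z)|&\text{if }0<\Delta(z)<1/U.
\end{cases}
\]
\end{lemma}

\begin{proof}
Let $\Lambda(w)=|w|+|\log\Delta(z-w)|$. We first show that for $R\ge1/(4JU)$
\begin{equation}\label{eq:shell}
\int_{|w|>R}\Lambda(w)\mathcal K_U(w)\,dw\ll(\log U)(UR)^{-3}.
\end{equation}
Let $R_n=2^nR$. On the shell $R_n<|w|\le2R_n$ we have $\mathcal K_U(w)\ll U^{2J}(UR_n)^{-2J-4}$, since $\mathcal K$ is a Schwartz function. By Lemma~\ref{lem:sing}, $\int_{|w|\le2R_n}\Lambda\ll R_n^{2J}(R_n+\log U)$, because $1/(2R_n)\le2JU$. So the shell contributes $\ll(UR_n)^{-4}(R_n+\log U)\ll(\log U)(UR_n)^{-3}$, where we used $R_n\le UR_n$ and $UR_n\ge1/(4J)$. Summing over $n\ge0$ gives \eqref{eq:shell}. On the ball $|w|\le1/U$ we have $\mathcal K_U\ll U^{2J}$ and $\int\Lambda\ll U^{-2J}\log U$ by Lemma~\ref{lem:sing}. Together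 with \eqref{eq:shell} for $R=1/U$ this gives $\int\Lambda\mathcal K_U\ll\log U$. Since $|f(z-w)|\le|z|+C+\Lambda(w)$, the first claim follows. Also
\[
|f(z)-f(z-w)|\le|\log\Delta(z)|+\Lambda(w),
\]
so always $|f-f*\mathcal K_U|(z)\ll|\log\Delta(z)|+\log U$, which proves the second case, where $\log U<|\log\Delta(z)|$.

Let $\Delta(z)\ge1/U$ and $R=\Delta(z)/(4J)\le\frac14$. By \eqref{eq:lip}, $|\Phi(z-w)-\Phi(z)|\le\frac{1.3}4|\Phi(z)|$ for $|w|\le R$. So $w\mapsto\Phi(z-w)$ has a holomorphic logarithm near this ball, and its real part $f(z-w)$ is harmonic as a function on $\mathbb R^{2J}$. Its means over the spheres $|w|=R'\le R$ equal $f(z)$, and since $\mathcal K_U$ is radial, the ball $|w|\le R$ contributes $0$ to $\int(f(z)-f(z-w))\mathcal K_U(w)\,dw$. For the rest we use \eqref{eq:shell}, the bound $|\log\Delta(z)|\le\max(\log U,\log J)$, and $\int_{|w|>R}\mathcal K_U=\int_{|y|>UR}\mathcal K\ll(UR)^{-3}$.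
\end{proof}

\section{Small values of $F_J$}\label{sec:blocks}

By Lemma~\ref{lem:smooth}, what remains on the side of $t$ is to integrate $|\log\Delta(\ell(t))|$ over the set where $\Delta<1/U$. We bound all moments of $\log\Delta(\ell(t))$ by powers of $W$ after removing a set of negligible relative measure. The removal is done by whole intervals, so that Lemma~\ref{lem:jensen} can be applied on each interval that remains.

Divide $[T,2T]$ into $\lceil10T/r\rceil$ closed intervals $B$ of equal length, called \emph{blocks}; then $\frac r{11}\le|B|\le\frac r{10}$. Let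
\[
\mathcal R_B=\big\{s:\ \tfrac12+\tfrac r2\le\Re s\le\tfrac12+\tfrac{3r}2,\ \operatorname{dist}(\Im s,B)\le\tfrac r2\big\}.
\]
A block $B$ is \emph{good} if
\begin{enumerate}
\item[(G1)] $B\cap\mathcal E=\emptyset$;
\item[(G2)] $|\ell_j(s)|\le W$ for all $s\in\mathcal R_B$ and all $j$;
\item[(G3)] $\Delta(\ell(t'))\ge1/U$ for some $t'\in B$.
\end{enumerate}
Under (G1) the $\ell_j$ are holomorphic near $\mathcal R_B$. Condition (G2) supplies the upper bound and (G3) the lower bound at the center that Lemma~\ref{lem:jensen} requires.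

\begin{lemma}\label{lem:good}
The union of the blocks that are not good has negligible relative measure.
\end{lemma}

\begin{proof}
\emph{(G1) fails.} Since $|B|\le1$, such a block is contained in $\mathcal E'$.

\emph{(G1) holds and (G2) fails.} By Lemma~\ref{lem:short}(i), $\sup_{\mathcal R_B}|P_j|\ge W/2$ for some $j$. Let $\mathcal R_B'$ be the closed $\frac r{10}$-neighborhood of $\mathcal R_B$. By the sub-mean value inequality, $\sup_{\mathcal R_B}|P_j|^{2k}\ll r^{-2}\iint_{\mathcal R_B'}|P_j|^{2k}$. The sets $\mathcal R_B'$ lie in $\frac12\le\Re s\le\frac12+2r$, $T-1\le\Im s\le2T+1$. If $s\in\mathcal R_B'$, then $B$ lies in the interval of length $2(\frac{3r}5+\frac r{10})=\frac{7r}5$ centered at $\Im s$, so $s$ lies in at most $16$ of these sets. By Lemma~\ref{lem:moments}(iii),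
\[
\sum_B|B|\sup_{\mathcal R_B}|P_j|^{2k}\ll r\cdot r^{-2}\int_{1/2}^{1/2+2r}\!\!\int_{T-1}^{2T+1}|P_j(x+it)|^{2k}dt\,dx\ll_kT(\log\mathcal L)^{2k}.
\]
The blocks in question therefore have total measure $\ll_kT(\log\mathcal L)^{2k}W^{-2k}\ll_kT\mathcal L^{-\varepsilon k}$ for every $k$.

\emph{(G1) and (G2) hold and (G3) fails.} Fix $m$. For $t$ in the left half of $B$ all the points $t+\tau_h$ lie in $B$, since $\tau_h<\frac r{30}<\frac r{22}\le\frac{|B|}2$. At each of them $|\ell(t+\tau_h)|\le\sqrt JW$ by (G2) and $\Delta(\ell(t+\tau_h))<1/U$. Since $\ell_j(s)$ depends only on $s$, we have $\ell^{(m)}(t)=(\ell(t+\tau_h))_{h\le m}\in\Omega_1^m$. As $(\Omega_1^m)^+\subset(\Omega_1^+)^m$, Lemma~\ref{lem:vol}, \eqref{eq:Omega} and \eqref{eq:WU} show that the left halves, and hence the blocks, have total measure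
\[
\ll_mT\big(W^{2J}U^{-2}\big)^m\le T\mathcal L^{-m(1-\theta)/2}
\]
for every $m$.
\end{proof}

\begin{lemma}\label{lem:logmoment}
If $B$ is good and $k\ge1$ is fixed, then $\int_B|\log\Delta(\ell(t))|^{2k}dt\ll_k|B|\,W^{2k}$.
\end{lemma}

\begin{proof}
The function $\Delta(\ell(\cdot))$ is not the modulus of a holomorphic function, because the index of the largest term varies. We freeze the index at the good point. Take $t'$ from (G3), $s'=\sigma+it'$, and $a$ with $|b_aL_a(s')|=M(\ell(t'))$, and put $G=F_J/(b_aL_a)$. The disc $|s-s'|\le R:=\frac{2r}5$ lies in the interior of $\mathcal R_B$. By (G2), $e^{-W}\le|L_j|\le e^W$ in $\mathcal R_B$, so $G$ is holomorphic there with $|G|\le Ce^{2W}$, while $\frac1U\le|G(s')|=\Delta(\ell(t'))\le J$. Lemma~\ref{lem:jensen} applies with $H=2W+\log(CU)\ll W$, $\alpha_1=\frac14$, $\alpha_2=\frac12$. It covers the points $s=\sigma+it$ with $t\in B$, since $|s-s'|\le\frac r{10}=\frac R4$. For each of the $O(W)$ zeros $\rho$, with ordinate $\gamma$, we have $|t-\gamma|\le|s-\rho|\le\frac34R$,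 so
\[
\big|\log|G(\sigma+it)|\big|\le\sum_\rho\log\frac R{|t-\gamma|}+O(W),\qquad\int_B\log^{2k}\frac R{|t-\gamma|}\,dt\le2R\int_0^1\log^{2k}\frac1y\,dy\ll_k|B|.
\]
H\"older's inequality over the zeros gives $\int_B|\log|G||^{2k}dt\ll_k|B|W^{2k}$. Finally, $\log\Delta(\ell(t))-\log|G(\sigma+it)|=\log|b_aL_a(\sigma+it)|-\log M(\ell(t))\ll W$ by (G2).
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $\mathcal T^*$ be the union of the good blocks. For a function $g$ and a set $\Omega$ on $\mathbb C^J$ put $\mathbb E^*[g]=\frac1T\int_{\mathcal T^*}g(\ell(t))\,dt$ and $\mathbb P^*(\Omega)=\mathbb E^*[1_\Omega]$. On $\mathcal T^*$ we have $f(\ell(t))=\log|F_J(\sigma+it)|$ and $|\ell(t)|\le\sqrt JW$. By Lemmas~\ref{lem:crude} and~\ref{lem:good} and the Cauchy--Schwarz inequality,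
\[
\frac1T\int_T^{2T}\log|F_J(\sigma+it)|\,dt=\mathbb E^*[f]+\text{negligible}.
\]
Likewise $\log|F_J(\sigma:X)|=f(\ell(X))$. We write $f=f*\mathcal K_U+(f-f*\mathcal K_U)$ on both sides, compare the smooth parts, and bound the two remainders separately. Steps 1 and 3 also show that $f(\ell(X))$ is integrable.

\subsection*{Step 1: the smooth parts differ by a negligible amount}

By Lemmas~\ref{lem:smooth} and~\ref{lem:moments}(iv), $\mathbb E\int|f(x)|\mathcal K_U(\ell(X)-x)\,dx\ll\mathbb E|\ell(X)|+\log U<\infty$, and the same holds for $\mathbb E^*$. So Fubini's theorem gives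
\[
\mathbb E^*[f*\mathcal K_U]-\mathbb E[f*\mathcal K_U(\ell(X))]=\int f(x)\big(\omega^*(x)-\omega_X(x)\big)dx,
\]
where $\omega^*(x)=\mathbb E^*[\mathcal K_U(\cdot-x)]$ and $\omega_X(x)=\mathbb E\,\mathcal K_U(\ell(X)-x)$. By Lemma~\ref{lem:good}, Lemma~\ref{lem:char} applies to $\mathcal T^*$ with $m=1$. With \eqref{eq:kernel} it shows that $\sup_x|\omega^*-\omega_X|$ is $O(U^{2J})$ times a negligible quantity, hence negligible. Since $\int_{|x|\le\mathcal L}|f|\ll\mathcal L^{2J+1}$, the range $|x|\le\mathcal L$ contributes a negligible amount.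

Let $|x|>\mathcal L$ and fix $k>J+1$. On $\mathcal T^*$ we have $|\ell(t)|\le|x|/2$, so $\omega^*(x)\ll_kU^{2J}(U|x|)^{-2k}\le U^{2J}|x|^{-2k}$. For the model we distinguish whether $|\ell(X)|\le|x|/2$ or not. Using $\mathcal K_U\ll U^{2J}$ and Lemma~\ref{lem:moments}(iv) in the second case, we get $\omega_X(x)\ll_kU^{2J}(\log\mathcal L)^{2k}|x|^{-2k}$. Summing over the shells $2^n\mathcal L<|x|\le2^{n+1}\mathcal L$, the range $|x|>\mathcal L$ contributes
\[
\ll_kU^{2J}(\log\mathcal L)^{2k}\sum_{n\ge0}(2^n\mathcal L)^{2J+1-2k}\ll_k\mathcal L^{3J+1-k},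
\]
which is negligible as $k$ is arbitrary.

\subsection*{Step 2: the remainder on the side of $t$}

By Lemma~\ref{lem:vol} with $m=1$ and \eqref{eq:Omega}, for $x\ge1$,
\begin{equation}\label{eq:Pstar}
\mathbb P^*(\Delta\le x/U)=\mathbb P^*(\Omega_x)\ll x^2W^{2J}U^{-2}.
\end{equation}
Split the region $\Delta\ge1/U$ into the parts $2^n\le U\Delta<2^{n+1}$. The cubic decay in Lemma~\ref{lem:smooth} beats the quadratic growth in \eqref{eq:Pstar}:
\[
\mathbb E^*\big[|f-f*\mathcal K_U|1_{\Delta\ge1/U}\big]\ll\log U\sum_{n\ge0}2^{-3n}\,\mathbb P^*\big(\Delta\le2^{n+1}/U\big)\ll W^{2J}U^{-2}\log U .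
\]
In the region $\Delta<1/U$ note that $\Delta(\ell(t))=0$ only at the finitely many zeros of $F_J$ on the segment. By Lemma~\ref{lem:logmoment}, $\mathbb E^*|\log\Delta|^{2k}\ll_kW^{2k}$. So Lemma~\ref{lem:smooth}, H\"older's inequality and \eqref{eq:Pstar} give
\[
\mathbb E^*\big[|f-f*\mathcal K_U|1_{\Delta<1/U}\big]\ll\big(\mathbb E^*|\log\Delta|^{2k}\big)^{\frac1{2k}}\mathbb P^*(\Omega_1)^{1-\frac1{2k}}\ll_kW\big(W^{2J}U^{-2}\big)^{1-\frac1{2k}}\le W^{2J+1}U^{-2}U^{1/k}.
\]
Fix $k\ge1/\varepsilon$, so that $U^{1/k}\le\mathcal L^\varepsilon$. As $U^{-2}=\mathcal L^{-(1-\theta)+2\varepsilon}$, we obtain $\mathbb E^*|f-f*\mathcal K_U|\ll\mathcal L^{-(1-\theta)+(2J+4)\varepsilon}$.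

\subsection*{Step 3: the remainder in the model}

Write $\Delta=\Delta(\ell(X))$. The density of $\ell(X)$ is bounded by Lemma~\ref{lem:decay}, so Lemma~\ref{lem:sing} gives, for $0<x\le\frac12$ and trivially for $x>\frac12$,
\[
\mathbb P\big(|\ell(X)|\le W,\ \Delta\le x\big)\ll W^{2J}x^2 .
\]
The set $\Delta=0$ has volume $0$ by Lemma~\ref{lem:sing}, so $\Delta>0$ almost surely. By Lemma~\ref{lem:smooth}, the part $|\ell(X)|\le W$, $\Delta\ge1/U$ contributes to $\mathbb E|f-f*\mathcal K_U|(\ell(X))$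
\[
\ll\log U\sum_{n\ge0}2^{-3n}W^{2J}4^{n+1}U^{-2}\ll W^{2J}U^{-2}\log U .
\]
In the part $|\ell(X)|\le W$, $\Delta<1/U$ the true density lets us descend to all scales. On $2^{-n-1}\le U\Delta<2^{-n}$ we have $|\log\Delta|\le\log U+n+1$, so this part contributes
\[
\ll\sum_{n\ge0}(\log U+n+1)\,W^{2J}4^{-n}U^{-2}\ll W^{2J}U^{-2}\log U .
\]
For $|\ell(X)|>W$ we use $|f-f*\mathcal K_U|\ll\log U+|\log\Delta|$, valid in both cases of Lemma~\ref{lem:smooth}. By the density bound and Lemma~\ref{lem:sing}, $\mathbb E[|\log\Delta|^21_{|\ell(X)|\le R}]\ll R^{2J}$ for $R\ge1$. The Cauchy--Schwarz inequality on the events $2^nW<|\ell(X)|\le2^{n+1}W$ and Lemma~\ref{lem:moments}(iv) bound this part, for fixed $k>J$, by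
\[
\ll_k\sum_{n\ge0}(\log U)(2^nW)^J(\log\mathcal L)^k(2^nW)^{-k}\ll_k(\log\mathcal L)^{k+1}\mathcal L^{\varepsilon(J-k)},
\]
which is negligible as $k$ is arbitrary. Altogether $\mathbb E|f-f*\mathcal K_U|(\ell(X))\ll W^{2J}U^{-2}\log U\ll\mathcal L^{-(1-\theta)+(2J+3)\varepsilon}$.

\subsection*{Conclusion}

Steps 1--3 give
\[
\frac1T\int_T^{2T}\log|F_J(\sigma_T+it)|\,dt-\mathbb E\big[\log|F_J(\sigma_T:X)|\big]\ll(\log T)^{-(1-\theta)+(2J+4)\varepsilon}\le(\log T)^{-\eta}
\]
by the choice of $\varepsilon$. This proves Theorem~\ref{thm:main}.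

\begin{thebibliography}{9}

\bibitem{Lee}
Yoonbok Lee, \emph{On the zeros of Epstein zeta functions near the critical line}, arXiv:1811.01613 (2018).

\end{thebibliography}
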